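# A five-cycle of ultrafilters, and strongly representable atom structures for $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$

## 1. A five-cycle on the pairs of a four-element set

Write $01$ for the pair $\{0,1\}$, and so on. The six two-element subsets of $\{0,1,2,3\}$ carry the following graph $\Theta$, in which the pair $13$ is isolated:
$$01-12-23-03-02-01 .$$
Three properties of $\Theta$ will be used, and nothing else about it.

* **($\Theta$1)** The edges of $\Theta$ form one cycle, of odd length.
* **($\Theta$2)** Two $\Theta$-adjacent pairs meet in one element, so exactly one triple contains both, namely their union.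
* **($\Theta$3)** Inside each triple the $\Theta$-edges form a path with two edges, one edge, or nothing, and never a triangle:
$$\{0,1,2\}:\ 02-01-12;\quad \{0,2,3\}:\ 02-03-23;\quad \{1,2,3\}:\ 12-23;\quad \{0,1,3\}:\ \text{none}.\tag{1}$$

Now let $\Gamma=(V,\sim)$ be a simple graph with $V\ne\emptyset$. We shall label the pairs by ultrafilters on $V$. For $A\subseteq V$ let $N(A)=\{v:\exists u\in A,\ u\sim v\}$, and let $uV$ be the set of ultrafilters on $V$. For $\nu,\nu'\in uV$ put
$$\nu\sim\nu'\iff\text{for all }A\in\nu,\ B\in\nu'\text{ there is an edge of }\Gamma\text{ between }A\text{ and }B .$$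
The relation is symmetric, and it may have loops. It has a second form that we shall use:
$$\nu\sim\nu'\iff N(B)\in\nu\text{ for every }B\in\nu'.\tag{2}$$
Indeed, if $N(B)\notin\nu$ for some $B\in\nu'$, then $V\setminus N(B)\in\nu$ and no edge joins it to $B$. Conversely, if $N(B)\in\nu$ and $A\in\nu$, then $A\cap N(B)\neq\emptyset$, which gives an edge between $A$ and $B$. Let $\Gamma^u=(uV,\sim)$. The principal ultrafilters form a copy of $\Gamma$ inside $\Gamma^u$.

**Condition (H)$_\Gamma$.** There are $\nu_P\in uV$, one for each of the six pairs $P$, with $\nu_P\sim\nu_{P'}$ whenever $P,P'$ are $\Theta$-adjacent.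

*Example: finite graphs.* If $V$ is finite, then $\Gamma^u=\Gamma$, and (H)$_\Gamma$ says that $\Gamma$ has a closed walk of length $5$. A closed walk of length $5$ contains an odd cycle of length $3$ or $5$. Conversely, a triangle $a,b,c$ gives the closed walk $a,b,c,a,b,(a)$. So a finite graph satisfies (H) exactly when it contains a triangle or a 5-cycle. The triangle satisfies (H). A single edge does not, and neither does the 7-cycle.

**Lemma 1.** If $\chi(\Gamma)$ is infinite, then (H)$_\Gamma$ holds. If $\Gamma$ is bipartite, then (H)$_\Gamma$ fails.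

*Proof.* Let $\chi(\Gamma)=\infty$. The subsets of $V$ that induce finitely colorable subgraphs form an ideal, since for a union of two of them one may use disjoint sets of colors. The ideal is proper because $V$ is not in it. Let $\mu$ be an ultrafilter disjoint from this ideal. If $A,B\in\mu$, then $A\cap B\in\mu$ is not independent, because an independent set is $1$-colorable. So there is an edge inside $A\cap B$, and this edge joins $A$ to $B$. Thus $\mu\sim\mu$, and we take all $\nu_P=\mu$.

Let $V=V_0\sqcup V_1$ with $V_0,V_1$ independent, and suppose that $(\nu_P)$ witnesses (H)$_\Gamma$. Each $\nu_P$ contains exactly one of $V_0,V_1$. By ($\Theta$1) the cycle is odd, so two $\Theta$-adjacent $P,P'$ have the same $V_c$ in both $\nu_P$ and $\nu_{P'}$. But no edge joins $V_c$ to $V_c$, so $\nu_P\not\sim\nu_{P'}$, a contradiction. $\square$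

**Lemma 2.** There are graphs $\Gamma_q$ $(q<\omega)$ with $\chi(\Gamma_q)=\infty$ such that, for every nonprincipal ultrafilter $\mathcal U$ on $\omega$, the ultraproduct $\Gamma^*=\prod_q\Gamma_q/\mathcal U$ is bipartite. So every $\Gamma_q$ satisfies (H) and $\Gamma^*$ does not.

*Proof.* By Erdős (*Graph theory and probability*, Canad. J. Math. 11 (1959) 34–38), for all $q,m<\omega$ there is a finite graph with no cycle of length $\le q$ and chromatic number $\ge m$. For fixed $q$ let $\Gamma_q$ be the disjoint union over $m$ of such graphs. Then $\chi(\Gamma_q)=\infty$, and $\Gamma_q$ has no cycle of length $\le q$. Fix a length $c\ge3$. "There is no cycle of length $c$" is a first-order sentence, and it is true in $\Gamma_q$ for all $q\ge c$, that is, for $\mathcal U$-almost all $q$. By Łoś's theorem it is true in $\Gamma^*$. So $\Gamma^*$ is a forest, hence bipartite. Now apply Lemma 1. $\square$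

So (H) is lost in ultraproducts. The plan is to build, from a graph $\Gamma$, an atom structure $\mathbf F(\Gamma)$ of cylindric type such that $\mathbf F$ commutes with ultraproducts, and such that (H)$_\Gamma$ decides whether the complex algebra of $\mathbf F(\Gamma)$ lies in a certain variety. The class of atom structures whose complex algebras lie in that variety is then not elementary. The next section says which varieties are meant.

## 2. Neat reducts and the classes $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$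

Fix $2<n<\omega$ throughout.

**Cylindric algebras.** A $\mathsf{CA}_m$ is a Boolean algebra with operators $\mathsf c_i$ and constants $\mathsf d_{ij}$ ($i,j<m$) satisfying: $\mathsf c_i0=0$; $x\le\mathsf c_ix$; $\mathsf c_i(x\cdot\mathsf c_iy)=\mathsf c_ix\cdot\mathsf c_iy$; $\mathsf c_i\mathsf c_jx=\mathsf c_j\mathsf c_ix$; $\mathsf d_{ii}=1$; $\mathsf d_{ij}=\mathsf c_k(\mathsf d_{ik}\mathsf d_{kj})$ for $k\ne i,j$; and $\mathsf c_i(\mathsf d_{ij}x)\cdot\mathsf c_i(\mathsf d_{ij}{-}x)=0$ for $i\ne j$. The textbook consequences that we need are these: $\mathsf c_i$ is additive and idempotent, $\mathsf d_{ij}=\mathsf d_{ji}$, $\mathsf c_i\mathsf d_{ij}=1$, and $\mathsf c_k\mathsf d_{ij}=\mathsf d_{ij}$ for $k\notin\{i,j\}$. Call $x$ *$k$-closed* if $\mathsf c_kx=x$. The $k$-closed elements are closed under the Boolean operations. The standard example is the full set algebra $\wp({}^nM)$, with $\mathsf c_iX$ the set of tuples that agree off $i$ with some tuple of $X$, and $\mathsf d_{ij}=\{\bar a:a_i=a_j\}$. $\mathsf{RCA}_n$ is the class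 of algebras isomorphic to subalgebras of products of full set algebras $\wp({}^nM)$, $M\ne\emptyset$.

**Neat reducts.** For $\mathfrak B\in\mathsf{CA}_m$, $m\ge n$, the algebra $\mathsf{Nr}_n\mathfrak B$ consists of the elements of $\mathfrak B$ that are $k$-closed for all $k$ with $n\le k<m$, with the Boolean operations and the $\mathsf c_i,\mathsf d_{ij}$ for $i,j<n$. It is a $\mathsf{CA}_n$. Example: the elements of $\mathsf{Nr}_n\wp({}^{n+1}M)$ are the sets of $(n+1)$-tuples in which membership does not depend on the last coordinate, so $\mathsf{Nr}_n\wp({}^{n+1}M)\cong\wp({}^nM)$. $\mathbf S\mathsf{Nr}_n\mathsf{CA}_m$ is the class of algebras that embed into some $\mathsf{Nr}_n\mathfrak B$ with $\mathfrak B\in\mathsf{CA}_m$. For finite $k$, $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ is a variety of Boolean algebras with operators. For every ordinal $m\ge n+3$,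
$$\mathsf{RCA}_n\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_m\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}.\tag{3}$$
For the first inclusion (true for all $m\ge n$), the map $X\mapsto\{s\in{}^mM:s{\restriction}n\in X\}$ embeds $\wp({}^nM)$ into $\mathsf{Nr}_n\wp({}^mM)$: it is injective as $M\neq\emptyset$, it respects the operations with indices below $n$, and its values do not depend on the coordinates $\ge n$. Moreover $\mathsf{Nr}_n$ commutes with products. For the second inclusion, $\mathsf{Nr}_n\mathfrak B=\mathsf{Nr}_n\mathsf{Nr}_{n+3}\mathfrak B$ and $\mathsf{Nr}_{n+3}\mathfrak B\in\mathsf{CA}_{n+3}$.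

**Atom structures.** An atom structure $\mathcal F$ (of the type of $\mathsf{CA}_n$) is a set with binary relations $\equiv_i$ and subsets $D_{ij}$. Its complex algebra $\mathfrak{Cm}\,\mathcal F$ is $\wp(\mathcal F)$ with $\mathsf c_iX=\{\tau:\exists\tau'\in X,\ \tau\equiv_i\tau'\}$ and $\mathsf d_{ij}=D_{ij}$. For example, if $\mathcal F={}^nM$, with $\equiv_i$ meaning "equal off $i$" and $D_{ij}=\{\bar a:a_i=a_j\}$, then $\mathfrak{Cm}\,\mathcal F=\wp({}^nM)$. For an atomic $\mathfrak A$, $\mathsf{At}\,\mathfrak A$ is the set of its atoms with $a\equiv_ib$ iff $a\le\mathsf c_ib$, and $a\in D_{ij}$ iff $a\le\mathsf d_{ij}$. For a variety $\mathsf V$ put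
$$\mathsf{Str}(\mathsf V)=\{\mathcal F:\mathfrak{Cm}\,\mathcal F\in\mathsf V\},\qquad \mathsf{At}(\mathsf V)=\{\mathsf{At}\,\mathfrak A:\mathfrak A\in\mathsf V\text{ atomic}\}.$$
$\mathsf V$ is *atom-canonical* if $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak A\in\mathsf V$ for every atomic $\mathfrak A\in\mathsf V$. The step from $\mathfrak A$ to $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak A$ can add many elements: already for Boolean algebras, the finite-cofinite algebra on $\omega$ is taken to $\wp(\omega)$. A class of structures is *elementary* if it is the class of all models of some first-order theory. By Łoś's theorem, elementary classes are closed under ultraproducts.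

**The problem**, from Tarek Sayed Ahmed, "Space and time via Topological and Tense cylindric algebras", arXiv:2006.03421 (2020): given a finite $k\ge3$, is $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ elementary? Known for each finite $k>2$: $\mathsf{At}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ is elementary, and if $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ is atom-canonical, then its $\mathsf{Str}$ and $\mathsf{At}$ coincide. So non-elementarity of $\mathsf{Str}$ refutes atom-canonicity. It is also known that for some finite $k_0$ the class $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+j})$ is non-elementary for all $j\ge k_0$, but $k_0$ is only known to exist and may depend on $n$.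

A first thought is to bring this down to smaller $k$: as $k$ decreases, the classes grow. But non-elementarity does not pass to larger classes (the class of all structures is elementary), so the bare statement for $j\ge k_0$ says nothing about $k<k_0$. What does work for all $k$ at once is a sandwich. Suppose that structures $\mathcal F_q$ lie in the *smallest* class $\mathsf{Str}(\mathsf{RCA}_n)$ and that their ultraproduct lies outside the *largest* one, $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})$. Then no class in between is closed under ultraproducts. This is what we shall prove.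

**Theorem B.** Let $\mathsf K$ be any class with $\mathsf{Str}(\mathsf{RCA}_n)\subseteq\mathsf K\subseteq\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})$. Then $\mathsf K$ is not closed under ultraproducts, so it is not elementary. It is not even closed under ultrapowers, hence not under elementary equivalence. In particular $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ is not elementary for every finite $k\ge3$ and every $2<n<\omega$ (and likewise $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_m)$ for every ordinal $m\ge n+3$).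

**Theorem C.** There is an atomic $\mathfrak B\in\mathsf{RCA}_n$ with $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$. So no variety between $\mathsf{RCA}_n$ and $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ is atom-canonical.

Nothing is claimed about $k=1,2$.

## 3. Systems with red faces and the atom structure $\mathbf F(\Gamma)$

We need atoms in which vertices of $\Gamma$ sit on "faces" indexed by pairs of *tints* $0,1,2,3$, in which adjacency is demanded along $\Theta$ only, and in which some configuration forces all six pairs to be labeled at once. Put $\ell=n-3\ge0$. On first reading take $n=3$, $\ell=0$, and ignore every $\bar p$.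

**Definition.** Let $G=(L,\sim)$ be a graph, loops allowed. A *$G$-system* on a set $M$ consists of the following.

* A sort for each point of $M$, among $C_1,\dots,C_\ell,\mathsf a,\mathsf b,Z_0,Z_1,Z_2,Z_3$. A point of sort $Z_i$ has *tint* $i$. Below, $\bar p=(p_1,\dots,p_\ell)$ always has $p_l$ of sort $C_l$; $x$ has sort $\mathsf a$, $y$ has sort $\mathsf b$, and $z,w,v$ have tints.
* Values $g(\bar p,x,z)\in\{0,1\}$, $h(\bar p,y,z)\in\{0,1\}$, $S(\bar p,x,y)\subseteq\{0,1,2,3\}$.
* For $z,w$ of *different* tints, values $e(\bar p,z,w)=e(\bar p,w,z)\in\{\mathsf w_0,\mathsf w_1\}\sqcup L$.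

The arguments are called *faces*; $(\bar p,z,w)$ and $(\bar p,w,z)$ count as the same face. A face where $e$ takes a value in $L$ is *red*, and that value is its *label*. The constraints are:

* **C1** If $z,w$ have different tints and $g(\bar p,x,z)=g(\bar p,x,w)=1$, then $e(\bar p,z,w)\ne\mathsf w_0$.
* **C2** If $z,w$ have different tints and $h(\bar p,y,z)=h(\bar p,y,w)=1$, then $e(\bar p,z,w)\ne\mathsf w_1$.
* **C3** If $z$ has tint $i$ and $g(\bar p,x,z)=h(\bar p,y,z)=1$, then $i\in S(\bar p,x,y)$.
* **C4** If three points have distinct tints $i,j,k$ and, with $\bar p$, span three red faces, then for $\Theta$-adjacent $P,P'\subset\{i,j,k\}$ the labels of the faces with tint pairs $P$ and $P'$ are adjacent in $G$.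

A face $\mathfrak b=(\bar p,x,y)$ is called a *base*, and
$$\mathrm{Ap}(\mathfrak b)=\{z:g(\bar p,x,z)=h(\bar p,y,z)=1\}$$
is the set of its *apexes*. If $z,w$ are apexes of $\mathfrak b$ with different tints, then $x$ excludes $\mathsf w_0$ and $y$ excludes $\mathsf w_1$, so the face $(\bar p,z,w)$ is red. By C3 the tints of apexes lie in $S(\mathfrak b)$.

*By hand, $n=3$.* Faces are pairs of points. Three points of tints $0,1,2$ with three red edges labeled $u_{01},u_{02},u_{12}$ form a $\Gamma$-system iff $u_{01}\sim u_{02}$ and $u_{01}\sim u_{12}$; nothing is required between $u_{02}$ and $u_{12}$. If $\Gamma$ is the edge $\{a,b\}$, then $u_{01}=a$, $u_{02}=u_{12}=b$ is allowed. But a base with apexes of all four tints cannot occur in a $\Gamma$-system for this $\Gamma$: its six red labels would give a closed walk of length $5$ along $\Theta$ in a single edge.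

**Fact 1.** The sorts occurring in a face are pairwise distinct, so each face has exactly $n-1$ points, and a set of $n-1$ points underlies at most one face. Each constraint instance involves exactly $n$ points, and a set of $n$ points underlies at most one instance of C4. Restrictions of $G$-systems to subsets are $G$-systems.

All of this is read off the list: a face consists of $\ell=n-3$ points of sorts $C_1,\dots,C_\ell$ and two more points of two further sorts, and a constraint instance consists of $\bar p$ and three more points, again of distinct sorts. The sorts tell us which face, or which instance of C4, a set of points underlies. In particular, on at most $n-1$ points *no* constraint applies.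

**Definition of $\mathbf F(\Gamma)$.** The elements (atoms) are all pairs $\tau=(\approx,N)$ with $\approx$ an equivalence relation on $n=\{0,\dots,n-1\}$ and $N$ a $\Gamma$-system on $n/{\approx}$. If $\bar a:n\to Q$ is onto and $N$ is a $\Gamma$-system on $Q$, let $[\bar a;N]\in\mathbf F(\Gamma)$ be obtained by pulling back along $\bar a$. Let $D_{ij}=\{\tau:i\approx j\}$. Let $r_i(\tau)$ be the restriction of $\tau$ to $n\setminus\{i\}$, that is, of $\approx$ to $n\setminus\{i\}$ and of $N$ to the classes meeting $n\setminus\{i\}$. Put $\tau\equiv_i\tau'$ iff $r_i(\tau)=r_i(\tau')$. So in $\mathfrak{Cm}\,\mathbf F(\Gamma)$ we have $\mathsf c_iX=r_i^{-1}(r_i[X])$ and $\mathsf d_{ij}=D_{ij}$. If $i\neq j$, an atom in $D_{ij}$ is determined by its image under $r_i$.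

**Shapes.** A *shape* is the same kind of object with one symbol "red" in place of the elements of $V$, subject to C1–C3 only. There are finitely many shapes, and they do not depend on $\Gamma$. C1–C3 do not look at the labels. So an atom is a shape $s$ together with a function $f$ from the red faces of $s$ to $V$ that satisfies the adjacencies demanded by C4.

**Theorem A.** The following are equivalent: (i) $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathsf{RCA}_n$; (ii) $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$; (iii) (H)$_\Gamma$. Moreover (H)$_\Gamma$ holds if $\chi(\Gamma)$ is infinite, and fails if $\Gamma$ is bipartite.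

The "moreover" is Lemma 1, and (i)⇒(ii) is (3). We first see how Theorem A gives Theorems B and C. Then we prove (ii)⇒(iii) in Section 5 and (iii)⇒(i) in Sections 6–8.

## 4. Ultraproducts of the structures $\mathbf F(\Gamma_q)$

Take $\Gamma_q$, $\mathcal U$, $\Gamma^*$ as in Lemma 2.

**Step 1: $\prod_q\mathbf F(\Gamma_q)/\mathcal U\cong\mathbf F(\Gamma^*)$.** This makes the passage $\Gamma\mapsto\mathbf F(\Gamma)$ commute with our ultraproduct. Given $(\tau_q)_q$, finiteness of the set of shapes yields a unique shape $s$ such that $\tau_q=(s,f_q)$ for $\mathcal U$-almost all $q$. Here $f_q$ is a finite tuple of vertices of $\Gamma_q$ indexed by the red faces of $s$. Let $[f_q]$ be the corresponding tuple of vertices of $\Gamma^*$, and map $[\tau_q]\mapsto(s,[f_q])$.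

* "$(s,f)$ is an atom" is the conjunction of the finitely many adjacencies required by C4. It holds for $[f_q]$ in $\Gamma^*$ iff it holds for $f_q$ in $\Gamma_q$ for almost all $q$. So the map takes values in $\mathbf F(\Gamma^*)$. It is onto: given $(s,f)\in\mathbf F(\Gamma^*)$, lift $f$ to tuples $f_q$; then $(s,f_q)$ is an atom for almost all $q$, and for the other $q$ we choose any atom. It is well defined and injective, because $[\tau_q]=[\tau_q']$ iff almost always the shapes agree and $f_q=f_q'$.
* $(s,f)\equiv_i(s',f')$ iff the restrictions of $s,s'$ to $n\setminus\{i\}$ coincide and $f,f'$ agree on the red face, if there is one, within the classes meeting $n\setminus\{i\}$. There are at most $n-1$ such classes, so by Fact 1 there is at most one such face. This holds for the images iff it holds for almost all $q$. Membership in $D_{ij}$ depends only on the shape.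

So the map is an isomorphism.

**Step 2: $\mathsf K$ is not closed under ultraproducts.** Since $\chi(\Gamma_q)=\infty$, Theorem A gives $\mathbf F(\Gamma_q)\in\mathsf{Str}(\mathsf{RCA}_n)\subseteq\mathsf K$ for all $q$. Since $\Gamma^*$ is bipartite, Theorem A gives $\mathbf F(\Gamma^*)\notin\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})\supseteq\mathsf K$. With Step 1, $\mathsf K$ is not closed under ultraproducts and is not elementary. By (3), $\mathsf K=\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_m)$ qualifies for every ordinal $m\ge n+3$, in particular for $m=n+k$ with $k\ge3$ finite.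

**Step 3: $\mathsf K$ is not closed under ultrapowers.** We put all the factors into one structure. Let $\mathcal F$ be the disjoint union of the $\mathbf F(\Gamma_q)$. Then $\mathfrak{Cm}\,\mathcal F\cong\prod_q\mathfrak{Cm}\,\mathbf F(\Gamma_q)\in\mathsf{RCA}_n$, so $\mathcal F\in\mathsf K$. In $\mathcal F^\omega/\mathcal U$ let
$$I=\{[f]:f(q)\in\mathbf F(\Gamma_q)\text{ for }\mathcal U\text{-almost all }q\}.$$
If $[f]\in I$ and $[f']\equiv_i[f]$, then $f'(q)\equiv_if(q)$ for almost all $q$, and $\equiv_i$ does not leave the component $\mathbf F(\Gamma_q)$; so $[f']\in I$. Hence $I$ is closed under all the (symmetric) relations $\equiv_i$. Therefore $X\mapsto X\cap I$ is a homomorphism of $\mathfrak{Cm}(\mathcal F^\omega/\mathcal U)$ onto $\mathfrak{Cm}\,I$: an element of $I$ that is $\equiv_i$-related to an element of $X$ is related to an element of $X\cap I$. By Step 1, $I\cong\prod_q\mathbf F(\Gamma_q)/\mathcal U\cong\mathbf F(\Gamma^*)$. The variety $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ is closed under homomorphic images and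 does not contain $\mathfrak{Cm}\,\mathbf F(\Gamma^*)$, so $\mathcal F^\omega/\mathcal U\notin\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})\supseteq\mathsf K$. An ultrapower is elementarily equivalent to its base, so $\mathsf K$ is not closed under elementary equivalence. Given Theorem A, Theorem B is proved. $\square$

**Step 4: Theorem C.** Let $\mathfrak B=\prod_q\mathfrak{Cm}\,\mathbf F(\Gamma_q)/\mathcal U$. It is a standard fact that $\mathsf{RCA}_n$ is a variety, so it is closed under ultraproducts and $\mathfrak B\in\mathsf{RCA}_n$. Consider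
$$[X_q]\mapsto\{[\tau_q]:\tau_q\in X_q\text{ for }\mathcal U\text{-almost all }q\}\in\mathfrak{Cm}\Big(\prod_q\mathbf F(\Gamma_q)/\mathcal U\Big).$$
It is well defined and respects the Boolean operations and the $\mathsf d_{ij}$, since $\mathcal U$ is an ultrafilter. It respects $\mathsf c_i$: if $\tau_q\in\mathsf c_iX_q$ for almost all $q$, choose $\tau'_q\equiv_i\tau_q$ in $X_q$ for these $q$; conversely, if $[\tau_q]\equiv_i[\tau'_q]$ with $\tau'_q\in X_q$ almost always, then $\tau_q\in\mathsf c_iX_q$ almost always. It is injective: if $X_q\ne\emptyset$ almost always, the image is nonempty. Its image contains every singleton, because $\{[\tau_q]\}$ is the image of $[\{\tau_q\}]$. So $\mathfrak B$ is atomic and its atoms correspond to the singletons. Hence $\mathsf{At}\,\mathfrak B\cong\prod_q\mathbf F(\Gamma_q)/\mathcal U\cong\mathbf F(\Gamma^*)$, and $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ by Theorem A. A variety $\mathsf V$ with $\mathsf{RCA}_n\subseteq\mathsf V\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$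 contains $\mathfrak B$ but not $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B$. $\square$

## 5. A base and four apexes in $n+3$ coordinates: (ii)⇒(iii)

### 5.1 The elements of $\mathfrak{Cm}\,\mathbf F(\Gamma)$ that speak about a base and its apexes

In any algebra of the type of $\mathsf{CA}_m$ put $\mathsf s^\alpha_\beta x=\mathsf c_\alpha(\mathsf d_{\alpha\beta}x)$ for $\alpha\ne\beta$, and $\mathsf s^\alpha_\alpha=\mathrm{id}$. In $\mathfrak{Cm}\,\mathbf F(\Gamma)$,
$$\tau\in\mathsf s^\alpha_\beta X\iff\tau[\alpha\to\beta]\in X,$$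
where $\tau[\alpha\to\beta]$ is the unique $\tau'\equiv_\alpha\tau$ with $\tau'\in D_{\alpha\beta}$: position $\alpha$ is moved into the class of position $\beta$.

Put $\mathsf p=n-3$, $\mathsf q=n-2$, $\mathsf r=n-1$. In all definitions below, position $l-1$ is required to have sort $C_l$ for $1\le l\le\ell$, and these positions form $\bar p$. "$\mathsf q$ in $\mathsf b$" means that the class of position $\mathsf q$ has sort $\mathsf b$, and so on.

* $E$: $\mathsf p$ in $\mathsf a$, $\mathsf q$ in $\mathsf b$, $S(\bar p,\mathsf p,\mathsf q)=\{0,1,2,3\}$.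
* $G_i$: $\mathsf p$ in $\mathsf a$, $\mathsf r$ in $Z_i$, $g(\bar p,\mathsf p,\mathsf r)=1$. This is $\mathsf q$-closed.
* $H_i$: $\mathsf q$ in $\mathsf b$, $\mathsf r$ in $Z_i$, $h(\bar p,\mathsf q,\mathsf r)=1$. This is $\mathsf p$-closed.
* $L^X_{ij}$ for $i<j$ and $X\subseteq\{\mathsf w_0,\mathsf w_1\}\sqcup V$: $\mathsf q$ in $Z_i$, $\mathsf r$ in $Z_j$, $e(\bar p,\mathsf q,\mathsf r)\in X$. This is $\mathsf p$-closed.

$E\ne\emptyset$: let $\mathsf r\approx\mathsf p$ and keep the other positions distinct; on $n-1$ points no constraint applies. The substitutions move conditions between positions. For instance, $\mathsf s^{\mathsf r}_{\mathsf q}G_i$ says "$\mathsf p$ in $\mathsf a$, $\mathsf q$ in $Z_i$, $g(\bar p,\mathsf p,\mathsf q)=1$"; $\mathsf s^{\mathsf q}_{\mathsf p}$ moves a condition on $\mathsf q$ in a $\mathsf p$-closed element to $\mathsf p$; and $\mathsf s^{\mathsf r}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}$ moves a condition on $(\mathsf q,\mathsf r)$ to $(\mathsf p,\mathsf q)$. So the following hold in $\mathfrak{Cm}\,\mathbf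 F(\Gamma)$.

$$E\le\mathsf c_{\mathsf r}(G_iH_i)\qquad(i<4).\tag{4}$$
Given $\tau\in E$, replace position $\mathsf r$ by a new point of tint $i$ with $g=h=1$ on the two new faces. The only constraint instance on these $n$ points is one of C3, and it holds since $i\in\{0,1,2,3\}=S$.

$$\mathsf s^{\mathsf r}_{\mathsf q}G_i\cdot G_j\le L_{ij}^{V\cup\{\mathsf w_1\}}\qquad(i<j).\tag{5}$$
This is C1 for $x=\mathsf p$, $z=\mathsf q$, $w=\mathsf r$.

$$\mathsf s^{\mathsf r}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}H_i\cdot\mathsf s^{\mathsf q}_{\mathsf p}H_j\le L_{ij}^{V\cup\{\mathsf w_0\}}\qquad(i<j).\tag{6}$$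
This is C2 for $y=\mathsf p$, $z=\mathsf q$, $w=\mathsf r$.

Let $i<j<k$ and let $X,Y,W\subseteq V$ be attached to the pairs $ij,ik,jk$ respectively. Suppose that for some $\Theta$-adjacent $P,P'\subset\{i,j,k\}$ there is no $\Gamma$-edge between the sets attached to $P$ and $P'$. Then
$$\mathsf s^{\mathsf r}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}L^X_{ij}\cdot\mathsf s^{\mathsf q}_{\mathsf p}L^Y_{ik}\cdot L^W_{jk}=0.\tag{7}$$
An atom in this product would have tints $i,j,k$ at $\mathsf p,\mathsf q,\mathsf r$ and three red faces with labels in $X,Y,W$, against C4.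

### 5.2 The argument with points

Suppose first that $\rho:\mathfrak{Cm}\,\mathbf F(\Gamma)\to\wp({}^nM)$ is a homomorphism with $\rho(E)\ne\emptyset$ and that, moreover, every tuple lies in $\rho(\{\tau\})$ for some atom $\tau$. In a set algebra, $\bar a\in\rho(\mathsf s^\alpha_\beta X)$ iff $\bar a(\alpha/a_\beta)\in\rho(X)$, where $\bar a(\alpha/b)$ is $\bar a$ with entry $\alpha$ replaced by $b$. Take a tuple in $\rho(E)$ with first $n-1$ entries $\bar p,x,y$. By (4) there are $z_i$ with $(\bar p,x,y,z_i)\in\rho(G_iH_i)$ for $i<4$. By (5) and $\mathsf q$-closedness of the $G_i$, $(\bar p,x,z_i,z_j)\in\rho(L_{ij}^{V\cup\{\mathsf w_1\}})$. By (6) and $\mathsf p$-closedness of the $H_i$, $(\bar p,y,z_i,z_j)\in\rho(L_{ij}^{V\cup\{\mathsf w_0\}})$. The $L$'s are $\mathsf p$-closed, so the entry at $\mathsf p$ does not matter, and $(\bar p,x,z_i,z_j)\in\rho(L^V_{ij})$. This tuple lies in $\rho(\{\tau\})$ for some $\tau\in L^V_{ij}$; let $u_{ij}\in V$ be the label that $\tau$ puts there. For $i<j<k$ the tuple $(\bar p,z_i,z_j,z_k)$ is in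 the image of the product (7) with $X=\{u_{ij}\}$, $Y=\{u_{ik}\}$, $W=\{u_{jk}\}$. So this product is not zero, and labels at $\Theta$-adjacent pairs are adjacent vertices. Hence *$\Gamma$ has a closed walk of length $5$*.

We learn two things. First, the points used are $\bar p$, $x$, $y$, $z_0,\dots,z_3$, and their number is $(n-3)+2+4=n+3$. So the argument should be possible in any $\mathfrak D\in\mathsf{CA}_{n+3}$, with coordinates in place of points. Second, the conclusion of the argument with points is too strong for general use. The graphs $\Gamma_q$ with $q\ge5$ have no cycles of length $\le5$, hence no closed walk of length $5$, and so no such $\rho$ exists for them. Without the extra assumption on $\rho$, a tuple determines only an *ultrafilter* of elements, and what comes out is (H)$_\Gamma$. We now carry this out.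

### 5.3 Substitution calculus

**Lemma 3.** Let $\mathfrak D$ be a cylindric algebra, and let $\alpha,\beta,\gamma,\delta$ be below its dimension.

* **(S1)** $\mathsf s^\alpha_\beta$ is a Boolean endomorphism. For $\alpha\neq\beta$ it is additive, $\mathsf s^\alpha_\beta x+\mathsf s^\alpha_\beta(-x)=\mathsf c_\alpha\mathsf d_{\alpha\beta}=1$, and $\mathsf c_\alpha(\mathsf d_{\alpha\beta}x)\cdot\mathsf c_\alpha(\mathsf d_{\alpha\beta}{-}x)=0$.
* **(S2)** If $\alpha\ne\beta$ and $x$ is $\alpha$-closed, then $\mathsf s^\alpha_\beta x=\mathsf c_\alpha\mathsf d_{\alpha\beta}\cdot x=x$.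
* **(S3)** If $\alpha\ne\beta$, then $\mathsf s^\alpha_\beta x$ is $\alpha$-closed. If $\gamma\notin\{\alpha,\beta\}$, then $\mathsf c_\gamma\mathsf s^\alpha_\beta x=\mathsf c_\alpha\mathsf c_\gamma(\mathsf d_{\alpha\beta}x)=\mathsf s^\alpha_\beta\mathsf c_\gamma x$, as $\mathsf c_\gamma\mathsf d_{\alpha\beta}=\mathsf d_{\alpha\beta}$. So $\mathsf s^\alpha_\beta$ preserves $\gamma$-closedness.
* **(S4)** If $\alpha,\beta,\gamma,\delta$ are distinct, then $\mathsf s^\alpha_\beta\mathsf s^\gamma_\delta=\mathsf s^\gamma_\delta\mathsf s^\alpha_\beta$: both send $x$ to $\mathsf c_\alpha\mathsf c_\gamma(\mathsf d_{\alpha\beta}\mathsf d_{\gamma\delta}x)$, since $\mathsf d_{\alpha\beta}$ is $\gamma$-closed and $\mathsf d_{\gamma\delta}$ is $\alpha$-closed.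
* **(S5)** If $\alpha,\gamma,\delta$ are distinct and $x$ is $\gamma$-closed, then $\mathsf s^\gamma_\delta\mathsf s^\alpha_\gamma x=\mathsf s^\alpha_\delta x$. Indeed $\mathsf c_\gamma(\mathsf d_{\gamma\delta}\mathsf c_\alpha(\mathsf d_{\alpha\gamma}x))=\mathsf c_\alpha\mathsf c_\gamma(\mathsf d_{\gamma\delta}\mathsf d_{\alpha\gamma}x)=\mathsf c_\alpha(x\cdot\mathsf c_\gamma(\mathsf d_{\delta\gamma}\mathsf d_{\gamma\alpha}))=\mathsf c_\alpha(\mathsf d_{\alpha\delta}x)$.
* **(S6)** If $\alpha\ne\gamma$ and $x$ is $\gamma$-closed, then $\mathsf s^\gamma_\alpha\mathsf s^\alpha_\gamma x=x$. First, $\mathsf d_{\alpha\gamma}\mathsf c_\alpha(\mathsf d_{\alpha\gamma}x)=\mathsf d_{\alpha\gamma}x$: "$\ge$" is clear, and $\mathsf d_{\alpha\gamma}\cdot{-}x\cdot\mathsf c_\alpha(\mathsf d_{\alpha\gamma}x)\le\mathsf c_\alpha(\mathsf d_{\alpha\gamma}{-}x)\cdot\mathsf c_\alpha(\mathsf d_{\alpha\gamma}x)=0$. So $\mathsf s^\gamma_\alpha\mathsf s^\alpha_\gamma x=\mathsf c_\gamma(\mathsf d_{\alpha\gamma}x)=x\cdot\mathsf c_\gamma\mathsf d_{\alpha\gamma}=x$.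
* **(S7)** If $\alpha\ne\beta$ and $x$ is $\beta$-closed, then $\mathsf c_\beta\mathsf s^\alpha_\beta x=\mathsf c_\alpha\mathsf c_\beta(\mathsf d_{\alpha\beta}x)=\mathsf c_\alpha(x\cdot\mathsf c_\beta\mathsf d_{\alpha\beta})=\mathsf c_\alpha x$.

The proofs are contained in the statements. $\square$

### 5.4 Transfer to $\mathfrak D$

Suppose that $\mathfrak{Cm}\,\mathbf F(\Gamma)$ is, up to isomorphism, a subalgebra of $\mathsf{Nr}_n\mathfrak D$ with $\mathfrak D\in\mathsf{CA}_{n+3}$. The coordinates $0,\dots,n-4$ hold $\bar p$, $\mathsf p$ holds $x$, $\mathsf q$ holds $y$, and $z_i$ goes to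
$$\zeta_i=n-1+i\quad(i<4),\qquad\zeta_0=\mathsf r .$$
Accordingly define in $\mathfrak D$
$$g_i=\mathsf s^{\mathsf r}_{\zeta_i}G_i,\qquad h_i=\mathsf s^{\mathsf r}_{\zeta_i}H_i,\qquad l^X_{ij}=\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\zeta_j}L^X_{ij}\quad(i<j).$$
For $j\ge1$ we have $\zeta_j\ge n$, so $\zeta_j\ne\mathsf p,\mathsf q,\mathsf r$, and all elements of $\mathfrak{Cm}\,\mathbf F(\Gamma)$ are $\zeta_j$-closed. By (S3), $g_i$ is $\mathsf q$-closed, and $h_i$ and $l^X_{ij}$ are $\mathsf p$-closed. In $i<j$ we always have $j\ge1$.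

**(5′)** $g_ig_j\le l_{ij}^{V\cup\{\mathsf w_1\}}$ for $i<j$. *This moves the two points of (5) to $\zeta_i,\zeta_j$.* Apply $\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\zeta_j}$ to (5). The element $\mathsf s^{\mathsf r}_{\mathsf q}G_i$ is $\mathsf r$-closed, so $\mathsf s^{\mathsf r}_{\zeta_j}$ fixes it (S2). Then $\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\mathsf q}G_i=g_i$, by (S5) if $i\ge1$ and by (S6) if $i=0$; recall that $G_i$ is $\mathsf q$-closed. Next, $\mathsf s^{\mathsf r}_{\zeta_j}G_j=g_j$ is $\mathsf q$-closed, so $\mathsf s^{\mathsf q}_{\zeta_i}$ fixes it. The right side becomes $l_{ij}^{V\cup\{\mathsf w_1\}}$ by definition.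

**(6′)** $h_ih_j\le l_{ij}^{V\cup\{\mathsf w_0\}}$ for $i<j$. *The same for (6), where moreover $y$ has to go back from $\mathsf p$ to $\mathsf q$.* Apply $\mathsf s^{\mathsf p}_{\mathsf q}\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\zeta_j}$ to (6).

First term. Let $u=\mathsf s^{\mathsf q}_{\mathsf p}H_i$, which is $\mathsf q$-closed. The element $\mathsf s^{\mathsf r}_{\mathsf q}u$ is $\mathsf r$-closed and fixed by $\mathsf s^{\mathsf r}_{\zeta_j}$, and $\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\mathsf q}u=\mathsf s^{\mathsf r}_{\zeta_i}u$ by (S5) if $i\ge1$, by (S6) if $i=0$. By (S4) (trivially if $i=0$) and (S6) with the $\mathsf p$-closed $H_i$, $\mathsf s^{\mathsf p}_{\mathsf q}\mathsf s^{\mathsf r}_{\zeta_i}u=\mathsf s^{\mathsf r}_{\zeta_i}\mathsf s^{\mathsf p}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}H_i=\mathsf s^{\mathsf r}_{\zeta_i}H_i=h_i$.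

Second term. $\mathsf s^{\mathsf r}_{\zeta_j}\mathsf s^{\mathsf q}_{\mathsf p}H_j=\mathsf s^{\mathsf q}_{\mathsf p}\mathsf s^{\mathsf r}_{\zeta_j}H_j=\mathsf s^{\mathsf q}_{\mathsf p}h_j$ by (S4). This is $\mathsf q$-closed, hence fixed by $\mathsf s^{\mathsf q}_{\zeta_i}$, and $\mathsf s^{\mathsf p}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}h_j=h_j$ by (S6), since $h_j$ is $\mathsf p$-closed.

Right side. $l_{ij}^{V\cup\{\mathsf w_0\}}$ is $\mathsf p$-closed, so $\mathsf s^{\mathsf p}_{\mathsf q}$ fixes it.

**(7′)** In the situation of (7), $l^X_{ij}\,l^Y_{ik}\,l^W_{jk}=0$. *This moves the three points of (7) to $\zeta_i,\zeta_j,\zeta_k$.* Apply $\mathsf s^{\mathsf p}_{\zeta_i}\mathsf s^{\mathsf q}_{\zeta_j}\mathsf s^{\mathsf r}_{\zeta_k}$ to (7); here $j,k\ge1$.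

First term. $\mathsf s^{\mathsf r}_{\mathsf q}\mathsf s^{\mathsf q}_{\mathsf p}L^X_{ij}$ is $\mathsf r$-closed, so $\mathsf s^{\mathsf r}_{\zeta_k}$ fixes it. Then $\mathsf s^{\mathsf q}_{\zeta_j}\mathsf s^{\mathsf r}_{\mathsf q}(\mathsf s^{\mathsf q}_{\mathsf p}L^X_{ij})=\mathsf s^{\mathsf r}_{\zeta_j}\mathsf s^{\mathsf q}_{\mathsf p}L^X_{ij}=\mathsf s^{\mathsf q}_{\mathsf p}\mathsf s^{\mathsf r}_{\zeta_j}L^X_{ij}$, by (S5) for the $\mathsf q$-closed element $\mathsf s^{\mathsf q}_{\mathsf p}L^X_{ij}$ and by (S4). Finally $\mathsf s^{\mathsf p}_{\zeta_i}\mathsf s^{\mathsf q}_{\mathsf p}(\mathsf s^{\mathsf r}_{\zeta_j}L^X_{ij})=\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\zeta_j}L^X_{ij}=l^X_{ij}$ by (S5), as $\mathsf s^{\mathsf r}_{\zeta_j}L^X_{ij}$ is $\mathsf p$-closed and $\mathsf q,\mathsf p,\zeta_i$ are distinct.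

Second term. $\mathsf s^{\mathsf r}_{\zeta_k}\mathsf s^{\mathsf q}_{\mathsf p}L^Y_{ik}=\mathsf s^{\mathsf q}_{\mathsf p}\mathsf s^{\mathsf r}_{\zeta_k}L^Y_{ik}$ by (S4). It is $\mathsf q$-closed, hence fixed by $\mathsf s^{\mathsf q}_{\zeta_j}$. Then $\mathsf s^{\mathsf p}_{\zeta_i}$ turns it into $\mathsf s^{\mathsf q}_{\zeta_i}\mathsf s^{\mathsf r}_{\zeta_k}L^Y_{ik}=l^Y_{ik}$ by (S5).

Third term. $\mathsf s^{\mathsf q}_{\zeta_j}\mathsf s^{\mathsf r}_{\zeta_k}L^W_{jk}=l^W_{jk}$ is $\mathsf p$-closed, so $\mathsf s^{\mathsf p}_{\zeta_i}$ fixes it.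

**A nonzero product.** *This is the step "choose all four apexes over one base".* Let $\kappa_i=g_ih_i=\mathsf s^{\mathsf r}_{\zeta_i}(G_iH_i)$. By (4) and (S7) (trivially for $i=0$), $E\le\mathsf c_{\mathsf r}(G_iH_i)=\mathsf c_{\zeta_i}\kappa_i$. For $j\ne i$, $\kappa_i$ is $\zeta_j$-closed: if $j\ge1$, because $G_iH_i$ is $\zeta_j$-closed and by (S3); if $j=0$, then $i\ge1$ and $\mathsf s^{\mathsf r}_{\zeta_i}(G_iH_i)$ is $\mathsf r$-closed. Since the $\mathsf c$'s commute, $\mathsf c_{\zeta_i}\kappa_i$ is then $\zeta_j$-closed for all $j<4$. Pulling closed factors out one at a time,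
$$\mathsf c_{\zeta_0}\mathsf c_{\zeta_1}\mathsf c_{\zeta_2}\mathsf c_{\zeta_3}(\kappa_0\kappa_1\kappa_2\kappa_3)=\prod_{i<4}\mathsf c_{\zeta_i}\kappa_i\ge E\ne0,$$
so $\kappa_0\kappa_1\kappa_2\kappa_3\ne0$. By (S1) and $L^X_{ij}\cdot L^Y_{ij}=L^{X\cap Y}_{ij}$ we have $l^X_{ij}l^Y_{ij}=l^{X\cap Y}_{ij}$. With (5′) and (6′), $\kappa_0\kappa_1\kappa_2\kappa_3\le l^V_{ij}$ for all $i<j$.

**Reading off (H)$_\Gamma$.** Let $\mathcal W$ be an ultrafilter of $\mathfrak D$ containing $\kappa_0\kappa_1\kappa_2\kappa_3$. For $P=\{i<j\}$ write $l_P^X=l^X_{ij}$ and put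
$$\nu_P=\{X\subseteq V:l^X_P\in\mathcal W\}.$$
Since $l^\emptyset_P=0$, $l_P^Xl_P^Y=l_P^{X\cap Y}$, $l^X_P\le l^Y_P$ for $X\subseteq Y$, and $l_P^X+l_P^{V\setminus X}=l_P^V\in\mathcal W$, we have $\nu_P\in uV$. Let $P,P'$ be $\Theta$-adjacent, and suppose that $A\in\nu_P$, $B\in\nu_{P'}$ have no edge between them. By ($\Theta$2) the union $P\cup P'$ is a triple; let $P''$ be its third pair. By (7′), $l^A_Pl^B_{P'}l^V_{P''}=0$, although all three factors lie in $\mathcal W$, a contradiction. So $\nu_P\sim\nu_{P'}$, and (H)$_\Gamma$ holds. $\square$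

## 6. Ultrafilter-labeled systems and nets

From now on assume (H)$_\Gamma$, fix a witness $(\nu_P)$, and write $\nu_{ij}=\nu_{\{i,j\}}$ and $\mathbf F=\mathbf F(\Gamma)$. We want a representation of $\mathfrak{Cm}\,\mathbf F$. The obvious attempt builds a large $\Gamma$-system point by point, each $n$-tuple realizing an atom. By 5.2 this cannot succeed for $\Gamma_q$ with $q\ge5$: the construction breaks when a base with $S=\{0,1,2,3\}$ has to receive apexes of all four tints, because the vertices of $\Gamma_q$ contain no closed walk of length $5$. In $\Gamma^u$ the hypothesis (H) provides such a walk. So we build a $\Gamma^u$-system $M$, and each $n$-tuple will realize an *ultrafilter on $\mathbf F$*.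

Let $M$ be a $\Gamma^u$-system. For $Q\subseteq M$ with $|Q|\le n$ let $E(Q)$ be the finite set of red faces inside $Q$. For $f\in V^{E(Q)}$ let $M[Q,f]$ be $M{\restriction}Q$ with the red labels replaced by the values of $f$, and let
$$T(Q)=\{f\in V^{E(Q)}:M[Q,f]\text{ is a }\Gamma\text{-system}\}.$$
The *marginal* at $\varepsilon\in E(Q)$ of an ultrafilter $\omega$ on $V^{E(Q)}$ is its image under $f\mapsto f(\varepsilon)$.

The labels of $M$ do not yet determine ultrafilters on $\mathbf F$. *Example.* Let $n=3$ and let $Q$ consist of points of tints $0,1,3$ with three red faces, all labeled by the same nonprincipal $\nu$. By (1), C4 demands nothing here, so $T(Q)=V^{E(Q)}$. For $A\in\nu$ the sets $\{f:f(\varepsilon)\in A\text{ for all }\varepsilon,\ f(01)=f(03)\}$ are nonempty and closed under finite intersections, and so are those with $f(01)\ne f(03)$ in place of the equality. So two different ultrafilters on $V^{E(Q)}$ have all marginals $\nu$. The joint ultrafilter therefore has to be part of the data.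

**Definition.** A *net* is a $\Gamma^u$-system $M$ such that:

* **(N1)** for each $Q\subseteq M$ with $|Q|\le n$ there is given an ultrafilter $\omega_Q$ on $V^{E(Q)}$ with $T(Q)\in\omega_Q$, whose marginal at each $\varepsilon\in E(Q)$ is the label $e(\varepsilon)$;
* **(N2)** if $\mathfrak b=(\bar p,x,y)$ is a base with $|S(\mathfrak b)|\ge3$, then $e(\bar p,z,w)=\nu_{ij}$ for all apexes $z,w$ of $\mathfrak b$ of different tints $i,j$.

Condition (N2) is what keeps C4 under control. Three apexes of distinct tints over $\mathfrak b$ force $|S(\mathfrak b)|\ge3$ by C3, and then their labels come from the fixed witness of (H). We shall see that (N2) can be maintained: a base whose set $S$ is imposed on us starts with at most one apex, and a base that appears with two apexes already present is one whose $S$ we choose ourselves, and we choose it small. This is the purpose of $S$ in the definition of systems. If every base had to allow all four tints, then a base could be born over two apexes of tints $0,2$ whose label is principal at an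 isolated vertex of $\Gamma$. No ultrafilter is $\sim$-related to that label, so no apex of tint $1$ could be added to these two.

**Small sets.** If $|Q|\le n-1$, then $|E(Q)|\le1$ and no constraint applies on $Q$ (Fact 1). So $T(Q)=V^{E(Q)}$, and $\omega_Q$ is determined by its marginal (and is trivial if $E(Q)=\emptyset$). Consequently, for $Q\subseteq Q'$ with $|Q|\le n-1$, $|Q'|\le n$,
$$\omega_Q\text{ is the projection of }\omega_{Q'}\text{ to }V^{E(Q)}.\tag{8}$$

**Fact 2.** If $M$ is a $\Gamma^u$-system, $Q\subseteq M$ and $|Q|=n$, then an $\omega_Q$ as in (N1) exists.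

*Proof.* It suffices to find, for any choice of $A_\varepsilon\in e(\varepsilon)$ ($\varepsilon\in E(Q)$), some $f\in T(Q)$ with $f(\varepsilon)\in A_\varepsilon$ for all $\varepsilon$. Then the sets $\{f\in T(Q):\forall\varepsilon\ f(\varepsilon)\in A_\varepsilon\}$ are nonempty and closed under finite intersections, and any ultrafilter containing them all is as required. C1–C3 hold in $M{\restriction}Q$ and depend only on which faces are red, not on $f$. There is at most one C4 instance on $Q$. If there is none with three red faces, choose $f(\varepsilon)\in A_\varepsilon$ arbitrarily. Otherwise $E(Q)$ consists of the three faces of that instance. Let $A_P$ be the set chosen for the face with tint pair $P$, and $e(P)$ its label. By ($\Theta$3) there are three cases.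

* *Path $P_1-P_0-P_2$.* By C4 in $\Gamma^u$ and (2), $A_{P_0}\cap N(A_{P_1})\cap N(A_{P_2})\in e(P_0)$, so this set is nonempty. Pick $f(P_0)$ in it, then neighbors $f(P_1)\in A_{P_1}$ and $f(P_2)\in A_{P_2}$ of $f(P_0)$.
* *One edge $P_0-P_1$.* Pick $f(P_0)\in A_{P_0}\cap N(A_{P_1})$, a neighbor $f(P_1)\in A_{P_1}$ of it, and the third value arbitrarily in its set.
* *No edge.* Choose all values arbitrarily. $\square$

Here it matters that $\Theta$ contains no triangle inside a triple. Suppose that C4 demanded adjacency for all three pairs in $\{0,1,2\}$, and take a triangle-free $\Gamma$ with $\chi(\Gamma)=\infty$, such as $\Gamma_q$ with $q\geq3$. By Lemma 1 there is $\mu\sim\mu$, so three red faces with all labels $\mu$ would be allowed in a $\Gamma^u$-system. But then $T(Q)=\emptyset$, because a member of $T(Q)$ would be a triangle in $\Gamma$.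

**The ultrafilter of a tuple.** Let $M$ be a net, and let $\bar a\in{}^nM$ have range $Q$. Put
$$U_{\bar a}=\{X\subseteq\mathbf F:\{f\in T(Q):[\bar a;M[Q,f]]\in X\}\in\omega_Q\},$$
an ultrafilter on $\mathbf F$. Clearly $D_{ij}\in U_{\bar a}$ iff $a_i=a_j$. For an ultrafilter $U$ on $\mathbf F$ let $r_{i*}U$ be its image under $r_i$. Then
$$r_{i*}U_{\bar a}\text{ depends only on }(a_j)_{j\ne i}.\tag{9}$$
Indeed, let $Q'=\{a_j:j\ne i\}$. Then $r_i([\bar a;M[Q,f]])$ is determined by $(a_j)_{j\ne i}$, $M{\restriction}Q'$ and $f{\restriction}E(Q')$, and $\omega_Q$ projects to $\omega_{Q'}$ by (8).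

## 7. Adding one point to a net

**Lemma 4.** Let $M$ be a net, $\bar a\in{}^nM$, $i_0<n$, and let $U$ be an ultrafilter on $\mathbf F$ with $r_{i_0*}U=r_{i_0*}U_{\bar a}$ and $D_{i_0j}\notin U$ for all $j\ne i_0$. Then there is a net $M\cup\{t\}\supseteq M$, $t\notin M$, keeping all data of $M$, with $U_{\bar a(i_0/t)}=U$.

*Proof.* Let $Y=\{a_j:j\ne i_0\}$, so $|Y|\le n-1$, and $Y^t=Y\cup\{t\}$, so $|Y^t|\le n$.

**Step 1: the structure on $Y^t$.** *It is dictated by $U$.* There are finitely many shapes, so $U$ concentrates on one shape $s$. For $j,k\ne i_0$, membership in $D_{jk}$ is decided by $r_{i_0}$, so by hypothesis $D_{jk}\in U$ iff $D_{jk}\in U_{\bar a}$ iff $a_j=a_k$. Also, $i_0$ is equivalent to no other position in $s$. So $j\mapsto a_j$ $(j\ne i_0)$, $i_0\mapsto t$ identifies $n/{\approx}$ with $Y^t$. Then $U$ becomes an ultrafilter $\omega$ on $V^{E_s}$, where $E_s$ is the set of red faces of $s$, concentrated on those $f$ that give $\Gamma$-systems. Put on $Y^t$ the sorts and $g,h,S,\mathsf w_0,\mathsf w_1$ of $s$, and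 give $\varepsilon\in E_s$ the marginal of $\omega$ as its label.

On $Y$ this agrees with $M$. Indeed $r_{i_0*}U=r_{i_0*}U_{\bar a}$ concentrates both on the restrictions with the shape of $s{\restriction}(n\setminus\{i_0\})$ and on those with the shape given by $M{\restriction}Y$, so these shapes coincide. At a red face $\varepsilon\subseteq Y$ both marginals are read off the same ultrafilter, so the label from $\omega$ is $e(\varepsilon)$.

We obtain a $\Gamma^u$-system on $Y^t$. C1–C3 depend only on $s$. For C4, let $\nu,\nu'$ be the labels at faces of an instance with $\Theta$-adjacent tint pairs, and let $A\in\nu$, $B\in\nu'$. For $\omega$-many $f$, the values of $f$ at these faces lie in $A$ and $B$ and are adjacent, because $f$ gives a $\Gamma$-system. So there is an edge between $A$ and $B$, and hence $\nu\sim\nu'$. Put $\omega_{Y^t}=\omega$.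

**Step 2: the remaining faces.** A face that contains $t$ and is not contained in $Y^t$ is called *new*. Here we decide freely, and we let as little happen as possible.

(a) On new faces $g=0$ and $h=0$. Hence:
$$\text{if }g\text{ or }h\text{ has value }1\text{ on a face containing }t,\text{ that face is contained in }Y^t.\tag{10}$$

(b) Let $(\bar p,z,w)$ be a new face, $z,w$ of different tints. If there is no $y$ with $h(\bar p,y,z)=h(\bar p,y,w)=1$, put $e=\mathsf w_1$. Otherwise, if there is no $x$ with $g(\bar p,x,z)=g(\bar p,x,w)=1$, put $e=\mathsf w_0$. Otherwise put $e(\bar p,z,w)=\nu_{ij}$, where $i,j$ are the tints of $z,w$.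

Let us see when the third case occurs. Fix such $x,y$. If $t$ were in $\bar p$, then (10) would give $(\bar p,x,z),(\bar p,x,w)\subseteq Y^t$, and $(\bar p,z,w)$ would not be new. So $t\in\{z,w\}$, say $t=z$. By (10) the faces $(\bar p,x,t)$ and $(\bar p,y,t)$ are contained in $Y^t$. So $\bar p,x,y$ lie in $Y$, and since they are $n-1\ge|Y|$ points, $Y$ is the underlying set of the base $\mathfrak b=(\bar p,x,y)$. Since the face is new, $w\notin Y$; and $w$ and $t$ are apexes of $\mathfrak b$. This proves:
$$\begin{gathered}\text{if a new face }(\bar p,z,w)\text{ is red, then }t\in\{z,w\},\ Y\text{ underlies a base }\mathfrak b=(\bar p,x,y),\\ z,w\in\mathrm{Ap}(\mathfrak b),\ \text{and the label is }\nu_{ij}\text{ with }i,j\text{ the tints of }z,w.\end{gathered}\tag{11}$$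
The base is determined by $Y$ (Fact 1). The freedom of choice in (b) comes from the size of a base: a base already has $n-1$ points, so when $t$ is prescribed over a base, $U$ says nothing about the faces that join $t$ to other apexes.

(c) For a new face $\mathfrak b=(\bar p,x,y)$ put $S(\mathfrak b)=\{\text{tints of elements of }\mathrm{Ap}(\mathfrak b)\}$, the smallest set that C3 allows.

**Step 3: $M\cup\{t\}$ is a $\Gamma^u$-system.** Instances inside $M$ hold, and those on $Y^t$ hold by Step 1. Consider an instance on an $n$-set $Q\ni t$ with $Q\ne Y^t$. Since $|Q|=n\ge|Y^t|$, we have $Q\not\subseteq Y^t$.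

*C1*, $Q=\bar pxzw$ with $g(\bar p,x,z)=g(\bar p,x,w)=1$. If $t\in\bar p$ or $t=x$, both faces contain $t$, and (10) gives $Q\subseteq Y^t$, a contradiction. So, by symmetry, $t=z$. Then $(\bar p,x,t)\subseteq Y^t$, so $w\notin Y^t$ and $(\bar p,t,w)$ is new. As $x$ exists, rule (b) does not give $\mathsf w_0$.

*C2*, $Q=\bar pyzw$ with $h(\bar p,y,z)=h(\bar p,y,w)=1$. If $t\in\bar p$ or $t=y$, both faces contain $t$ and $Q\subseteq Y^t$, a contradiction. So let $t=z$. Then $(\bar p,y,t)\subseteq Y^t$, so $w\notin Y^t$ and $(\bar p,t,w)$ is new. As $y$ exists, rule (b) does not give $\mathsf w_1$.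

*C3*, $Q=\bar pxyz$ with $g(\bar p,x,z)=h(\bar p,y,z)=1$. If $t=z$, both faces contain $t$ and (10) gives $Q\subseteq Y^t$, a contradiction. So $t$ is an entry of $\mathfrak b=(\bar p,x,y)$. If $\mathfrak b$ is new, (c) applies. If $\mathfrak b\subseteq Y^t$, one of the faces $(\bar p,x,z)$, $(\bar p,y,z)$ contains $t$, so $z\in Y^t$ by (10) and $Q\subseteq Y^t$, a contradiction.

*C4*, $Q=\bar pzwv$ with distinct tints and three red faces. If $t\in\bar p$, all three faces contain $t$, and one of them is new because $Q\not\subseteq Y^t$; this face is red with $t\in\bar p$, against (11). So let $t=z$, and let $i,j,k$ be the tints of $t,w,v$. At least one of $(\bar p,t,w),(\bar p,t,v)$ is new, say the first. By (11), $Y$ underlies a base $\mathfrak b=(\bar p,x,y)$. Since $v$ has a tint, $v\notin Y$, so $(\bar p,t,v)$ is new too. By (11) again, $t,w,v\in\mathrm{Ap}(\mathfrak b)$ and $e(\bar p,t,w)=\nu_{ij}$, $e(\bar p,t,v)=\nu_{ik}$. By C3 on $Y^t$ and in $M$, $i,j,k\in S(\mathfrak b)$, so $|S(\mathfrak b)|\ge3$, and (N2) for $M$ gives $e(\bar p,w,v)=\nu_{jk}$.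 The adjacencies that C4 demands between $\nu_{ij},\nu_{ik},\nu_{jk}$ hold by (H)$_\Gamma$.

**Step 4: (N1).** For $Q\ni t$ with $Q\ne Y^t$, $\omega_Q$ is the forced one if $|Q|\le n-1$, and exists by Fact 2 if $|Q|=n$. On $Y^t$ we have $\omega_{Y^t}=\omega$, and on subsets of $M$ nothing is changed.

**Step 5: (N2).** Every base of $M\cup\{t\}$ is of one of three kinds.

(1) *$\mathfrak b=(\bar p,x,y)\subseteq M$.* If $t\notin\mathrm{Ap}(\mathfrak b)$, nothing changes. Let $t\in\mathrm{Ap}(\mathfrak b)$, of tint $i$, and let $w\in\mathrm{Ap}(\mathfrak b)\cap M$ have tint $j\ne i$. By (10), $(\bar p,x,t)$ and $(\bar p,y,t)$ are contained in $Y^t$, so $\bar p,x,y$ lie in $Y$, and by size $Y$ is the underlying set of $\mathfrak b$. As $w$ has a tint, $w\notin Y$, so $(\bar p,t,w)$ is new. Both $y$ and $x$ exist as in rule (b), so $e(\bar p,t,w)=\nu_{ij}$. So (N2) persists at $\mathfrak b$; note that $S(\mathfrak b)$ is unchanged.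

(2) *$t$ is an entry of $\mathfrak b=(\bar p,x,y)\subseteq Y^t$.* If $w\in\mathrm{Ap}(\mathfrak b)$, one of $(\bar p,x,w)$, $(\bar p,y,w)$ contains $t$, so $w\in Y$ by (10). Then the $n$ points of $\mathfrak b\cup\{w\}$ lie in $Y^t$, so $\mathfrak b\cup\{w\}=Y^t$. Thus $\mathfrak b$ has at most one apex, and (N2) is vacuous.

(3) *$t$ is an entry of $\mathfrak b=(\bar p,x,y)$, and $\mathfrak b$ is new.* We claim that $|S(\mathfrak b)|\le2$, so that (N2) does not apply. Let $w\in\mathrm{Ap}(\mathfrak b)$. If $t\in\bar p$, then both $(\bar p,x,w)$ and $(\bar p,y,w)$ contain $t$, so by (10) they are contained in $Y^t$ and $\mathfrak b\subseteq Y^t$, a contradiction. If $t=x$, then $(\bar p,t,w)\subseteq Y^t$ by (10), so $\bar p$ and $w$ lie in $Y$. If $t=y$, the same follows from $(\bar p,t,w)$ with $h$. So if there is an apex at all, then $\bar p$ lies in $Y$ and all apexes lie in $Y$ outside $\bar p$; there are at most $(n-1)-(n-3)=2$ of them. By (c), $|S(\mathfrak b)|\le2$.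

Finally, $U_{\bar a(i_0/t)}=U$ by the choice of the structure and of $\omega$ on $Y^t$, which is the range of $\bar a(i_0/t)$. $\square$

## 8. The representation of $\mathfrak{Cm}\,\mathbf F(\Gamma)$: (iii)⇒(i)

**Step 1: a starting net.** *It makes a given atom visible.* Fix $\tau=(\approx,N)\in\mathbf F$. Let $M_0$ be $n/{\approx}$ with the structure of $N$, labels in $V$ read as principal ultrafilters, and let each $\omega_Q$ be principal at the actual labels. The principal ultrafilters form a copy of $\Gamma$ in $\Gamma^u$, so $M_0$ is a $\Gamma^u$-system, and (N1) holds since restrictions of $N$ are $\Gamma$-systems. A base has $n-1$ points and $|M_0|\le n$, so each base has at most one apex and (N2) is vacuous. So $M_0$ is a net, and for the quotient map $\bar a_0:n\to n/{\approx}$ the ultrafilter $U_{\bar a_0}$ is principal at $\tau$.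

**Step 2: saturation.** *All one-point demands get satisfied.* The union of an increasing chain of nets, each keeping all data of the earlier ones, is a net, since every requirement concerns finitely many points. Extending a net does not change $U_{\bar a}$ for tuples $\bar a$ of the smaller net. Given $M_k$, well-order all triples $(\bar a,i,U)$ satisfying the hypotheses of Lemma 4 for $M_k$. Run through them by transfinite recursion, applying Lemma 4 to each triple in the net reached so far and taking unions at limits. This gives a net $M_{k+1}\supseteq M_k$. Let $M=M^\tau=\bigcup_{k<\omega}M_k$. Each $\bar a\in{}^nM$ lies in some ${}^nM_k$. So for all $\bar a\in{}^nM$, $i<n$ and $U$ as in Lemma 4 there is $t\in M$ with $U_{\bar a(i/t)}=U$.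

**Step 3: a homomorphism.** For $X\subseteq\mathbf F$ put
$$\rho_\tau(X)=\{\bar a\in{}^nM:X\in U_{\bar a}\}.$$
Since the $U_{\bar a}$ are ultrafilters, $\rho_\tau$ preserves the Boolean operations, and $\rho_\tau(\mathsf d_{ij})=\{\bar a:a_i=a_j\}$. It remains to check $\mathsf c_i$.

*$\mathsf c_i\rho_\tau(X)\subseteq\rho_\tau(\mathsf c_iX)$.* Let $\bar a'$ agree with $\bar a$ off $i$ and $X\in U_{\bar a'}$. Then $\mathsf c_iX=r_i^{-1}(r_i[X])\in U_{\bar a'}$, that is, $r_i[X]\in r_{i*}U_{\bar a'}$. By (9), $r_{i*}U_{\bar a'}=r_{i*}U_{\bar a}$, so $\mathsf c_iX\in U_{\bar a}$.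

*$\rho_\tau(\mathsf c_iX)\subseteq\mathsf c_i\rho_\tau(X)$.* Let $\mathsf c_iX\in U_{\bar a}$, so $r_i[X]\in r_{i*}U_{\bar a}$. The sets $X\cap r_i^{-1}(R)$, $R\in r_{i*}U_{\bar a}$, are nonempty because $R$ meets $r_i[X]$, and they are closed under finite intersections. So there is an ultrafilter $U\ni X$ with $r_{i*}U=r_{i*}U_{\bar a}$.

Suppose $D_{ij}\in U$ for some $j\ne i$. Since $r_i$ is injective on $D_{ij}$, an ultrafilter containing $D_{ij}$ is determined by its image under $r_i$. Now $U_{\bar a(i/a_j)}$ contains $D_{ij}$ too, and by (9) it has the same image $r_{i*}U_{\bar a}$. So $U=U_{\bar a(i/a_j)}$ and $\bar a(i/a_j)\in\rho_\tau(X)$.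

Otherwise $U$ satisfies the hypotheses of Lemma 4, and by Step 2 there is $t\in M$ with $U_{\bar a(i/t)}=U\ni X$, so $\bar a(i/t)\in\rho_\tau(X)$. In both cases $\bar a\in\mathsf c_i\rho_\tau(X)$.

**Step 4: an embedding.** Each $\rho_\tau:\mathfrak{Cm}\,\mathbf F\to\wp({}^nM^\tau)$ is a homomorphism, and $\bar a_0\in\rho_\tau(X)$ whenever $\tau\in X$, by Step 1. So every nonempty $X$ is mapped to a nonempty set by some $\rho_\tau$, and $X\mapsto(\rho_\tau(X))_{\tau\in\mathbf F}$ embeds $\mathfrak{Cm}\,\mathbf F$ into a product of full set algebras. Hence $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathsf{RCA}_n$. This is (iii)⇒(i). Together with (i)⇒(ii) from (3), (ii)⇒(iii) from Section 5, and Lemma 1, Theorem A is proved, and with it Theorems B and C. In particular, for every finite $k\ge3$ and every $2<n<\omega$, the class $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ is not elementary. $\blacksquare$
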